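\title{Arbitrarily long gaps in the Maker--Breaker vertex coloring game}

\begin{abstract}
In the Maker--Breaker vertex coloring game two players alternately color the vertices of a finite graph from a fixed palette, keeping the coloring proper. Maker wants every vertex to be colored, and Breaker wants to prevent this. We show that for every $k\ge 26$ and every $L>k$ there is a finite graph on which Maker wins with $k$ colors, Breaker wins with each of $k+1,\dots,L$ colors, and Maker wins with more than $L$ colors. Hence there is no function $f$ such that a win for Maker with $k$ colors guarantees a win with every number of colors from $f(k)$ on.
\end{abstract}

\section{The game and the question}\label{sec:intro}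

Let $G$ be a finite graph and fix a palette of $l$ colors. Two players, Maker (she) and Breaker (he), take turns, and Maker starts. A move assigns a color from the palette to an uncolored vertex, and the coloring must stay proper: adjacent vertices never receive the same color. We say that a vertex \emph{sees} a color if one of its neighbors has that color; a color is \emph{legal} for an uncolored vertex if the vertex does not see it. An uncolored vertex is \emph{dead} if it sees all $l$ colors. Breaker wins as soon as some vertex is dead, and Maker wins if every vertex gets colored. As long as some vertex is uncolored and none is dead, the player whose turn it is has a move, so every play ends with a winner. Let $W(G)$ be the set of all $l\ge1$ such that Maker has a winning strategy on $G$ with $l$ colors.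

Two bounds on $W(G)$ are immediate. If Maker wins, the final position is a proper coloring of $G$, so $W(G)$ contains no $l$ below the chromatic number $\chi(G)$. A vertex sees at most as many colors as it has neighbors, so $W(G)$ contains every $l$ above the maximum degree $\Delta(G)$. Between these bounds the game matters. On the $4$-cycle with two colors, Breaker answers Maker's first move by giving the opposite vertex the other color, and the two remaining vertices are dead; so $W(C_4)=\{3,4,\dots\}$ although $\chi(C_4)=2$.

One expects additional colors to help Maker. A $k$-colorable graph is $l$-colorable for all $l\ge k$, and in the game a larger palette means that Breaker has to show more colors to a vertex in order to kill it. The natural attempt at a proof lets Maker play her $k$-color strategy in an imagined game: when Breaker puts a new color on a vertex $w$, she imagines that he used one of the old colors, say $c$. The attempt fails because Breaker may later put $c$ on a neighbor of $w$, and this move has no counterpart in the imagined game. So a larger palette also gives Breaker moves that he did not have. Still, every $W(G)$ contains all large $l$, and one may hope that a win with $k$ colors limits, in terms of $k$ alone, how far Breaker can profit from a larger palette. This is the content of the following question from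 Hollom's note~\cite{Hollom}.

\begin{quote}
\textbf{Question.} Is there a function $f$ from positive integers to positive integers, with $f(k)>k$ for all $k$, such that for every finite graph $G$ and every $k\ge1$, if $k\in W(G)$ then $l\in W(G)$ for all $l\ge f(k)$?
\end{quote}

Call an integer $m>k$ \emph{admissible for $k$} if every finite graph $G$ with $k\in W(G)$ has $l\in W(G)$ for all $l\ge m$. The question asks whether every $k$ has an admissible value. For $k=1$ the value $2$ is admissible: if $1\in W(G)$ then $G$ has no edges, and Maker wins with any palette. We show that the answer is nevertheless negative.

\begin{theorem}\label{thm:main}
Let $k\ge26$ and $L>k$. There is a finite graph $G_{k,L}$ such that, among all integers $l\ge k$, Maker wins the vertex coloring game on $G_{k,L}$ with $l$ colors if and only if $l=k$ or $l>L$.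
\end{theorem}

\begin{corollary}\label{cor:nof}
No integer is admissible for any $k\ge26$, so there is no function $f$ as in the Question. Moreover, for every $k\ge26$ there is a finite graph on which Maker wins with $k$ colors and does not win with $k+1$ colors.
\end{corollary}

\begin{proof}
Let $k\ge 26$ and $m>k$, and apply Theorem~\ref{thm:main} with $L=m$. Then $k\in W(G_{k,m})$, while $m\notin W(G_{k,m})$ because $k<m\le L$. So $m$ is not admissible for $k$; in particular no value $f(26)$ is possible. The case $m=k+1$ gives the last statement.
\end{proof}

The graph in Theorem~\ref{thm:main} has to depend on $L$, since no fixed graph $G$ defeats Maker with more than $\Delta(G)$ colors. The constant $26$ enters through a single inequality, in the proof of Proposition~\ref{prop:core}. We have not tried to optimize it, and we make no claim for $2\le k\le25$.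

Section~\ref{sec:gadget} shows the mechanism on a graph with twelve vertices, without the game. Section~\ref{sec:graph} defines $G_{k,L}$, and Section~\ref{sec:breaker} gives Breaker's strategy. Maker's strategy, the longer part of the proof, occupies Sections~\ref{sec:core} and~\ref{sec:finish}.

\section{A graph on which the fifth color does harm}\label{sec:gadget}

A small palette can make a coloring rigid, and rigidity can protect a vertex. Let $H$ be the graph in Figure~\ref{fig:H}. It consists of a triangle $q_0q_1q_2$; two edges $a_1b_1$ and $a_2b_2$, where $a_i$ and $b_i$ are both adjacent to $q_0$ and to $q_i$; two vertices $s,s'$, each adjacent to all of $a_1,b_1,a_2,b_2$; and a \emph{target} $t$ adjacent to $q_0,s,s'$ and to two further vertices $v,v'$, which have no other neighbors. We ask for which palettes every proper coloring of $H-t$ leaves a legal color for $t$. Name the colors $0,1,2,\dots$ so that $q_i$ has color $i$.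

\begin{figure}[ht]
\centering
\begin{tikzpicture}[vx/.style={circle,draw,inner sep=1pt,minimum size=5mm}]
\draw[dashed,rounded corners] (-0.5,-0.75) rectangle (4.5,0.4);
\node[vx,label=below:$a_1$] (a1) at (0,0) {3};
\node[vx,label=below:$b_1$] (b1) at (1.2,0) {4};
\node[vx,label=below:$a_2$] (a2) at (2.8,0) {3};
\node[vx,label=below:$b_2$] (b2) at (4,0) {4};
\node[vx,label=left:$q_1$] (q1) at (0.6,1.5) {1};
\node[vx,label=above:$q_2$] (q2) at (3.4,1.5) {2};
\node[vx,label=right:$q_0$] (q0) at (5.8,1.5) {0};
\node[vx,label=left:$s$] (s1) at (1.2,-1.8) {1};
\node[vx,label=right:$s'$] (s2) at (2.8,-1.8) {2};
\node[vx,label=left:$t$] (t) at (2,-2.8) {};
\node[vx,label=left:$v$] (v1) at (0.9,-3.7) {3};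
\node[vx,label=right:$v'$] (v2) at (3.1,-3.7) {4};
\draw (a1)--(b1) (a2)--(b2) (q1)--(a1) (q1)--(b1) (q2)--(a2) (q2)--(b2);
\draw (q1)--(q2)--(q0) (q1) to[bend left=42] (q0);
\draw (t)--(s1) (t)--(s2) (t)--(v1) (t)--(v2);
\draw[rounded corners] (q0)--(5.8,-2.8)--(t);
\draw[line width=2pt] (s1)--(1.2,-0.75) (s2)--(2.8,-0.75) (q0)--(4.5,0.1);
\end{tikzpicture}
\caption{The graph $H$. A thick line from a vertex to the dashed box means that the vertex is adjacent to all four vertices in the box. The numbers form a proper coloring of $H-t$ with five colors in which $t$ sees every color. With four colors no such coloring exists.}
\label{fig:H}
\end{figure}

\emph{Four colors.} The adjacent vertices $a_1,b_1$ avoid $0$ and $1$, so they carry the colors $2$ and $3$. The adjacent vertices $a_2,b_2$ avoid $0$ and $2$, so they carry $1$ and $3$. Now $s$ and $s'$ see $1,2,3$ and must have color $0$. The target sees $0$ and at most two further colors, on $v$ and $v'$, so one of the four colors is legal for it.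

\emph{Five colors.} Two colors, $3$ and $4$, are now missing from the triangle, and both edges $a_ib_i$ can be colored with them. This frees the colors $1,2$ for $s,s'$. The colors $3,4$ are forbidden on $s,s'$, but they can be shown to $t$ on $v,v'$. The target sees all five colors.

\emph{Six or more colors.} The target has degree five.

So $t$ is protected with four colors, exposed with five, and protected again with six. The point is the number of colors on the vertices $a_i,b_i$. These colors cannot reach $t$ through $q_0,s,s'$, and only two of them can reach it through $v,v'$. The small palette forces three such colors, while a larger palette allows two. With a clique $q_0,\dots,q_n$ and $n$ edges $a_ib_i$, the same jump occurs between $n+2$ and $n+3$ colors (Lemma~\ref{lem:rigid}), and more vertices of the kind $s$ keep the target exposed up to any prescribed palette size $L$.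

To turn this into a statement about the game, two difficulties must be overcome. First, Breaker has to produce the bad coloring against an opponent, and Maker can simply color $t$, or one of the $a_i$, herself. The remedy is to offer Breaker many copies of each vertex, arranged in a tree, so that he can descend along a branch while Maker spoils one subtree per move. The clique need not be copied, since any coloring of it serves Breaker equally well. Second, the copies give the vertices $q_i,a_i,b_i$ very large degrees, so with the small palette Breaker may forget about the targets and attack these vertices instead. Maker must be able to defend all of them. Her defense needs a number of spare colors that does not depend on $n$, and for this reason we take $n$ large.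

\section{The graph $G_{k,L}$}\label{sec:graph}

Fix $k\ge26$ and $L>k$, and put
\[
n=k-2\ge24,\qquad N=n+3,\qquad M=L^2 .
\]
Note that $L-3\ge n$. The graph $G=G_{k,L}$ has the following vertices.

\begin{itemize}
\item \emph{The clique} $q_0,q_1,\dots,q_n$.
\item \emph{The tree nodes.} Take a rooted tree in which every node of depth less than $2n+2$ has $N$ children and the nodes of depth $2n+2$ are leaves. All nodes except the root are vertices of $G$. Let $U$ be the set of nodes of depth $1,\dots,2n$ and $V$ the set of nodes of depth $2n+1$ and $2n+2$. For $1\le i\le n$, the nodes of depth $2i-1$ are the \emph{upper vertices of type $i$}, and the nodes of depth $2i$ are the \emph{lower vertices of type $i$}. For a leaf $x$, let $U(x)$ be the set of the $2n$ vertices of $U$ on the path from the root to $x$, and $V(x)$ the set of the two vertices of $V$ on it, namely $x$ and its parent.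
\item \emph{The sets at the leaves.} For each leaf $x$ there is a set $S(x)$ of $M$ vertices and a set $T(x)$ of \emph{targets}. The set $T(x)$ contains a vertex $t_{A,j}$ for each $A\subseteq S(x)$ with $n\le|A|\le L-3$ and each $j$ with $1\le j\le L$.
\end{itemize}

The words \emph{parent}, \emph{child}, \emph{ancestor} and \emph{below} refer to the tree, and \emph{ancestor} always means a proper ancestor other than the root. The \emph{branch} of a node $y$ consists of $y$, all nodes below $y$, and the sets $S(x)$ and $T(x)$ for all leaves $x$ among these nodes. Branches of different children of a node are disjoint, and no branch contains a clique vertex.

The tree organizes the copies, and most of its edges are not edges of $G$. The edges of $G$ are those of the clique and the following: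
\begin{enumerate}
\item[(E1)] $q_0$ is adjacent to all vertices of $U$ and to all targets;
\item[(E2)] $q_i$, for $1\le i\le n$, is adjacent to all vertices of type $i$;
\item[(E3)] each lower vertex is adjacent to its parent, an upper vertex of the same type;
\item[(E4)] each vertex of $S(x)$ is adjacent to all vertices of $U(x)$;
\item[(E5)] each $t_{A,j}\in T(x)$ is adjacent to both vertices of $V(x)$ and to all vertices of $A$.
\end{enumerate}
The proofs use the neighborhoods, which we read off once.
\begin{center}
\begin{tabular}{ll}
\hline
vertex & neighbors\\
\hline
$q_i$, $1\le i\le n$ & the other $n$ clique vertices; all vertices of type $i$\\
upper $u$ of type $i$ & $q_0$, $q_i$; the children of $u$; $S(x)$ for all leaves $x$ below $u$\\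
lower $u$ of type $i$ & $q_0$, $q_i$; the parent of $u$; $S(x)$ for all leaves $x$ below $u$\\
$v\in V$ & $T(x)$ for all leaves $x$ in the branch of $v$\\
$s\in S(x)$ & $U(x)$; the targets $t_{A,j}\in T(x)$ with $s\in A$\\
$t_{A,j}\in T(x)$ & $q_0$; $V(x)$; $A$\\
\hline
\end{tabular}
\end{center}
The clique, $U(x)$, $V(x)$, a set $A\subseteq S(x)$ and one target $t_{A,j}$ together form the analogue of $H$, which is the case $n=|A|=2$. The next lemma is the four-color computation of Section~\ref{sec:gadget} for general $n$.

\begin{lemma}[Rigidity]\label{lem:rigid}
Let $x$ be a leaf. Consider a proper partial coloring of $G$ with a palette of $k=n+2$ colors in which $q_0,\dots,q_n$ and all vertices of $U(x)$ are colored. Then no vertex of $T(x)$ sees all $k$ colors.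
\end{lemma}

\begin{proof}
Let $0$ be the color of $q_0$ and $C$ the set of colors on $U(x)$. Then $0\notin C$ by (E1). Let $a_i,b_i$ be the upper and the lower vertex of type $i$ in $U(x)$; they are adjacent by (E3), so $|C|\ge2$.

Suppose that $|C|=2$. The clique carries $n+1$ distinct colors, so exactly one color of the palette is missing from it. Hence $C$ contains a color of the clique, and since $0\notin C$, this is the color of some $q_i$ with $i\ge1$. Both $a_i$ and $b_i$ are adjacent to $q_i$, so both have the other color of $C$. This is impossible because $a_ib_i$ is an edge. Therefore $|C|\ge3$.

Let $t=t_{A,j}\in T(x)$. By (E4) no vertex of $A\subseteq S(x)$ has a color in $C$, and neither does $q_0$. So $t$ can see colors of $C$ only on the two vertices of $V(x)$, and it misses at least one color of $C$.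
\end{proof}

With $n+3$ or more colors, two colors are missing from the clique, the case $|C|=2$ becomes possible, and Breaker can force it.

\section{Breaker wins with $k<l\le L$ colors}\label{sec:breaker}

\begin{proposition}\label{prop:breaker}
If $k<l\le L$, then Breaker has a winning strategy on $G$ with $l$ colors.
\end{proposition}

\begin{proof}
Breaker plays in three phases. If a dead vertex appears on the way, he has won, so we assume that none appears before the end of Phase III.

\emph{Phase I: the clique.} As long as some clique vertex is uncolored at his turn, Breaker gives one such vertex a legal color. This takes at most $n+1$ of his moves. Afterwards the clique carries $n+1$ distinct colors. Let $z_0$ be the color of $q_0$. Since $l\ge k+1=n+3$, there are two distinct colors $z_1,z_2$ that do not appear on the clique.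

\emph{Phase II: the descent.} Let $y_0$ be the root. For $d=1,\dots,2n+2$ in turn, Breaker chooses a child $y_d$ of $y_{d-1}$ whose branch is completely uncolored, and he colors $y_d$ with $z_1$ if $d$ is odd and with $z_2$ if $d$ is even.

Such a child exists. For $d=1$, Breaker has so far colored only clique vertices, and Maker has made at most $n+2$ moves, each touching at most one of the $N=n+3$ branches of children of the root. For $d\ge2$, the branch of $y_{d-1}$ was uncolored when Breaker chose it; since then he has colored $y_{d-1}$ and Maker has made one move, which touches at most one of the $N\ge2$ branches of children of $y_{d-1}$.

The move is legal. Let $d\le2n$ and let $y_d$ have type $i$. The neighbors of $y_d$ outside its branch are $q_0$, $q_i$ and, if $d$ is even, the parent $y_{d-1}$. The clique does not carry $z_1,z_2$, and for even $d$ the parent has color $z_1$ while $y_d$ receives $z_2$. For $d>2n$, all neighbors of $y_d$ lie in its branch and are uncolored.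

\emph{Phase III: the leaf.} Put $x=y_{2n+2}$. Directly after Breaker has colored $x$, all of $S(x)\cup T(x)$ is uncolored, only the colors $z_1,z_2$ appear on $U(x)$, and both of them appear on $V(x)$. Let $c_1,\dots,c_{l-3}$ be the colors other than $z_0,z_1,z_2$. At his $i$-th move of this phase, Breaker gives color $c_i$ to an uncolored vertex $s\in S(x)$ that has no colored neighbor in $T(x)$. The move is legal, because the remaining neighbors of $s$ form $U(x)$.

Such a vertex $s$ exists. Since $x$ was colored, Breaker has made $i-1$ moves, each of which excludes one vertex of $S(x)$, and Maker has made $i$ moves. A move of Maker in $S(x)$ excludes one vertex, a move on a target $t_{A,j}\in T(x)$ excludes the at most $L-3$ vertices of $A$, and any other move excludes none. As $i\le l-3\le L-3$, the number of excluded vertices is at most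
\[
(i-1)+i(L-3)\le (L-4)+(L-3)^2=L^2-5L+5<M .
\]

Let $A$ be the set of the $l-3$ vertices that Breaker colors in this phase. From $n+3\le l\le L$ we get $n\le|A|\le L-3$, so the targets $t_{A,1},\dots,t_{A,L}$ exist. When Breaker colors the last vertex of $A$, Maker has made only $l-3<L$ moves since $x$ was colored, so some $t_{A,j}$ is uncolored. It sees $z_0$ on $q_0$, the colors $z_1,z_2$ on $V(x)$, and $c_1,\dots,c_{l-3}$ on $A$. It is dead, and Breaker wins.
\end{proof}

The proof explains the parameters: $N$ exceeds the number of moves that Maker makes during Phase I, there is a target for every set $A$ because Breaker cannot fix $A$ in advance, and the $L$ copies of each target outnumber Maker's moves in Phase III.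

\section{Maker defends the core}\label{sec:core}

Let $l\ge k=n+2$. Maker's first move colors $q_0$; call its color $0$. From then on no neighbor of $q_0$ can receive color $0$, which will protect $V$ and the sets $S(x)$, and the targets will be handled by Lemma~\ref{lem:rigid} or by their degrees. What remains is the \emph{core}
\[
\{q_1,\dots,q_n\}\cup U .
\]
In this section we show that Maker can keep the core alive until it is completely colored, for every $l\ge k$.

\subsection*{The threats}
The table of neighborhoods shows three ways to attack the core.

A vertex $q_i$ may see $n$ colors on the clique, which leaves only two of $n+2$ colors, so two colored vertices of type $i$ could kill it. Maker therefore colors $q_i$ at once when Breaker colors a vertex of type $i$, and she never colors a vertex of type $i$ herself before $q_i$ is colored.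

An upper vertex has $N$ children. Maker colors it when Breaker colors a child.

The serious threat comes from the sets $S(x)$. One move in $S(x)$ shows a color to all $2n$ vertices of $U(x)$, and Maker can color only one of them in reply. The way out is that the colors on the ancestors of a vertex $u\in U$ are forbidden on every set $S(x)$ below $u$. For $u\in U$ let $\mathrm{Anc}(u)$ be the set of colors that currently appear on ancestors of $u$. We will see that $u$ sees at most three colors of $\mathrm{Anc}(u)$, so it is safe once $|\mathrm{Anc}(u)|\ge4$. Maker therefore answers a move in $S(x)$ by coloring the topmost uncolored vertex $r$ of $U(x)$ with a color that is new on the path.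

This defense conflicts with the first one: if $r$ has type $i$ and $q_i$ is uncolored, Maker must color $q_i$ instead of $r$. Breaker can then color $r$ himself with a color that already appears above it, and so keep $\mathrm{Anc}$ small. If he could repeat this for each of the $n$ types at no cost, about $n$ colors would appear on $S(x)$. But his move on $r$ requires no reply, and Maker spends the free move on another clique vertex. Each round then uses up at least two clique vertices, and the delay lasts only about $n/2$ rounds. This is Lemma~\ref{lem:count}.

\subsection*{The strategy}
After her first move, Maker looks at Breaker's last move $\beta$ and applies the first applicable rule.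
\begin{enumerate}
\item[(R1)] If $\beta$ colored a vertex of type $i$ and $q_i$ is uncolored, she colors $q_i$.
\item[(R2)] If $\beta$ colored a lower vertex whose parent is uncolored, she colors the parent.
\item[(R3)] If $\beta$ colored a vertex of some $S(x)$ and $U(x)$ is not completely colored, let $r$ be the uncolored vertex of least depth in $U(x)$, and let $i$ be its type. She colors $r$ if $q_i$ is colored, and $q_i$ otherwise.
\item[(R4)] In all other cases, she colors an uncolored $q_i$ if there is one. If not, she colors an uncolored vertex of $U$ all of whose ancestors are colored, if $U$ is not completely colored; an uncolored vertex of least depth has this property. If the whole core is colored, she makes any legal move.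
\end{enumerate}
\emph{Color rule.} When Maker colors a vertex $r\in U$ with $|\mathrm{Anc}(r)|\le3$, she uses a legal color outside $\mathrm{Anc}(r)$. In all other cases she uses any legal color.

We analyze the strategy in an \emph{extended game}, which differs from the original one in three respects: Breaker may pass, and a pass is answered by (R4); a dead vertex does not stop the play; and the play stops when the core is completely colored. The extension costs nothing, and in Section~\ref{sec:finish} it lets us complete the coloring of the core in a hypothetical play. A position of the extended game is \emph{regular} if Maker has made her first move and all her moves so far follow the strategy. Either player may be the next to move, so every move of Breaker except possibly the last one has been answered by the rules. All moves of Maker leading to a regular position, apart from the first, color core vertices.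

\begin{lemma}\label{lem:clique}
In a play that leads to a regular position, Maker has colored a vertex of type $i$ only at moments when $q_i$ was colored. In a regular position, an uncolored $q_i$ sees at most $n+1$ colors.
\end{lemma}

\begin{proof}
Rule (R3) colors $r$ only if $q_i$ is colored, and (R4) colors a vertex of $U$ only if the whole clique is colored. In (R2) the parent has the same type $i$ as the vertex colored by $\beta$, and (R1) did not apply, so $q_i$ is colored. This proves the first statement. If $q_i$ is uncolored, then every colored vertex of type $i$ was colored by Breaker, and by (R1) his move has not been answered yet. So at most one vertex of type $i$ is colored, and $q_i$ sees at most $n$ colors on the clique and one more.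
\end{proof}

\begin{lemma}\label{lem:children}
In a regular position, an uncolored vertex $u\in U$ has at most two colored neighbors in $U$.
\end{lemma}

\begin{proof}
A lower vertex has only one neighbor in $U$. Let $u$ be upper, of type $i$; its neighbors in $U$ are its children, which are lower vertices of type $i$. Maker has not colored a child of $u$: rule (R2) colors only upper vertices, and a vertex of $U$ colored by (R3) or (R4) has all its ancestors colored. If Breaker colors a child of $u$ and Maker answers, then she colors $q_i$ by (R1) or $u$ by (R2). The first happens at most once, and the second has not happened. So at most one answered move and at most one unanswered move of Breaker colored a child of $u$.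
\end{proof}

By the table and Lemma~\ref{lem:children}, an uncolored $u\in U$ of type $i$ in a regular position sees only the following: the color $0$, possibly the color of $q_i$, at most two colors on $U$, and the colors on the sets $S(x)$ with $x$ below $u$. Let $S_u$ be the union of these sets $S(x)$.

\begin{lemma}\label{lem:four}
In a regular position, an uncolored vertex $u\in U$ with $|\mathrm{Anc}(u)|\ge4$ has a legal color.
\end{lemma}

\begin{proof}
The color $0$ is not in $\mathrm{Anc}(u)$ by (E1). If $x$ is a leaf below $u$, then every ancestor of $u$ lies in $U(x)$, so by (E4) no color of $\mathrm{Anc}(u)$ appears on $S(x)$. Hence $u$ can see colors of $\mathrm{Anc}(u)$ only on $q_i$, where $i$ is its type, and on at most two neighbors in $U$. One of the at least four colors of $\mathrm{Anc}(u)$ is not seen.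
\end{proof}

It remains to show that Breaker cannot make many moves in $S_u$ while keeping $u$ uncolored and $\mathrm{Anc}(u)$ small.

\begin{lemma}\label{lem:count}
In a regular position, let $u\in U$ be uncolored with $|\mathrm{Anc}(u)|\le3$. Then at most $n/2+6$ vertices of $S_u$ are colored.
\end{lemma}

\begin{proof}
Write $B$ for the set $\mathrm{Anc}(u)$ in the given position. At any earlier moment and for any ancestor $w$ of $u$, the set $\mathrm{Anc}(w)$ at that moment is contained in $B$, because ancestors of $w$ are ancestors of $u$ and colors are never removed.

\emph{Step 1: the color rule.} Let $D$ be the set of ancestors $w$ of $u$ that were colored by Maker at a moment when all ancestors of $w$ were colored. We claim that $|D|\le3$. Let $w,w'\in D$ be distinct. Both are ancestors of $u$, so one of them, say $w$, is an ancestor of the other. When Maker colored $w'$, the vertex $w$ was already colored, and $|\mathrm{Anc}(w')|\le|B|\le3$. By the color rule, the color of $w'$ lies outside $\mathrm{Anc}(w')$ and so differs from the color of $w$. Thus the vertices of $D$ have pairwise distinct colors, all in $B$, and the claim follows.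

\emph{Step 2: Maker's answers.} All colored vertices of $S_u$ were colored by Breaker, since $S_u$ lies outside the core. Consider such a move, in $S(x)$ with $x$ below $u$, that has been answered. Rules (R1) and (R2) did not apply, and (R3) did, because $u\in U(x)$ was uncolored. The vertex $r$ in (R3) was $u$ or an ancestor of $u$, and all ancestors of $r$ were colored. There are two kinds of answers.

In an answer of the \emph{first kind}, Maker colored $r$. Then $r\ne u$, since $u$ is still uncolored, so $r\in D$. Different answers color different vertices, so there are at most three answers of this kind.

In an answer of the \emph{second kind}, Maker colored $q_i$, where $i$ is the type of $r$. Let $\tau_1<\dots<\tau_m$ be the times of these answers, let $\rho_1,\dots,\rho_m$ be the corresponding vertices $r$, and let $i_j$ be the type of $\rho_j$. The types $i_1,\dots,i_m$ are distinct, because each clique vertex is colored only once.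

\emph{Step 3: $m\le n/2+2$.} Let $j<m$. Both $\rho_j$ and $\rho_{j+1}$ lie on the path from the root to $u$, and they are distinct since their types differ. At time $\tau_{j+1}$ the vertex $\rho_{j+1}$ is uncolored, while all ancestors of $\rho_j$ have been colored since time $\tau_j$. So $\rho_{j+1}$ is not an ancestor of $\rho_j$, and therefore $\rho_j$ is an ancestor of $\rho_{j+1}$ and of $u$. Now $\rho_j$ is uncolored at time $\tau_j$, the move at that time colors $q_{i_j}$, and $\rho_j$ is colored at time $\tau_{j+1}$ as an ancestor of $\rho_{j+1}$. Hence some move strictly between $\tau_j$ and $\tau_{j+1}$ colored $\rho_j$, and at that moment $q_{i_j}$ and all ancestors of $\rho_j$ were colored.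

If this move was Maker's, then $\rho_j\in D$. This happens for at most three indices $j$.

If it was Breaker's, then (R1) did not apply to it because $q_{i_j}$ was colored, (R2) did not apply because the ancestors of $\rho_j$ were colored, and (R3) did not apply because $\rho_j$ lies in no set $S(x)$. So Maker answered by (R4). Her answer came before time $\tau_{j+1}$, since the move at that time answers a move in $S_u$. At that moment $q_{i_{j+1}}$ was still uncolored, so (R4) colored one of $q_1,\dots,q_n$.

The second case occurs for at least $(m-1)-3$ indices $j$, and it yields that many distinct moves by (R4) on $q_1,\dots,q_n$. Together with the $m$ moves by (R3) at the times $\tau_j$, Maker has colored at least $2m-4$ of these $n$ vertices. Hence $2m-4\le n$.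

\emph{Step 4: the total.} At most three moves in $S_u$ received an answer of the first kind, at most $n/2+2$ received an answer of the second kind, and at most one is unanswered. The sum is $n/2+6$.
\end{proof}

Both features of the strategy that look optional are needed for this count. Without the color rule, Step 1 would bound $|D|$ only by the number of ancestors of $u$, which can be $2n-1$. Without the priority of the clique in (R4), Step 3 would give only $m\le n$.

\begin{proposition}\label{prop:core}
Let $l\ge k$. In a regular position no core vertex is dead. If Maker is to move in a regular position in which the core is not completely colored, then the move that the strategy prescribes is possible, and it colors a core vertex.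
\end{proposition}

\begin{proof}
An uncolored $q_i$ sees at most $n+1<l$ colors by Lemma~\ref{lem:clique}. An uncolored $u\in U$ with $|\mathrm{Anc}(u)|\ge4$ has a legal color by Lemma~\ref{lem:four}. Let $u\in U$ be uncolored with $|\mathrm{Anc}(u)|\le3$. It sees color $0$, at most one color on the clique vertex of its type, at most two colors on $U$, and at most $n/2+6$ colors on $S_u$ by Lemma~\ref{lem:count}. The number of colors that are seen by $u$ or lie in $\mathrm{Anc}(u)$ is therefore at most
\[
1+1+2+\Bigl(\frac n2+6\Bigr)+3=\frac n2+13\le n+1<l ,
\]
where the middle inequality is equivalent to $n\ge24$, that is, to $k\ge26$. So $u$ has a legal color outside $\mathrm{Anc}(u)$. This proves the first statement. If the core is not completely colored, each rule selects an uncolored core vertex, and we have just seen that a color as required by the color rule is available for it.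
\end{proof}

\section{Outside the core, and the proof of the theorem}\label{sec:finish}

\begin{proposition}\label{prop:maker}
If $l=k$ or $l>L$, then the strategy of Section~\ref{sec:core} wins for Maker on $G$ with $l$ colors.
\end{proposition}

\begin{proof}
Consider a position of the original game that is reached after Maker's first move and in which all her moves have followed the strategy. We show that no vertex is dead. If the core is not completely colored, the position is a regular position of the extended game.

\emph{The clique and $U$.} The vertex $q_0$ is colored. Core vertices are not dead, by Proposition~\ref{prop:core} if the core is not completely colored and trivially otherwise.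

\emph{The set $V$ and the sets $S(x)$.} Every neighbor of such a vertex lies in $U$ or is a target, hence is adjacent to $q_0$ by (E1) and does not have color $0$. So color $0$ is legal.

\emph{Targets, $l>L$.} The degree of $t_{A,j}$ is $1+2+|A|\le L<l$.

\emph{Targets, $l=k$.} Suppose that a target $t\in T(x)$ sees all $k$ colors. Lemma~\ref{lem:rigid} needs the clique and $U(x)$ to be colored, and this may not yet be the case. If the core is not completely colored, we continue from the given position in the extended game, with Breaker passing at every turn and Maker following her strategy. By Proposition~\ref{prop:core}, each of her moves is possible, colors a core vertex, and leads to a regular position, so after finitely many moves the core is completely colored. In either case we arrive at a proper partial coloring with $k$ colors in which $q_0$ and the whole core are colored. No color has been removed, so $t$ still sees all $k$ colors. This contradicts Lemma~\ref{lem:rigid}.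

Thus no vertex is dead in any such position. Maker can always follow the strategy: while the core is not completely colored this is Proposition~\ref{prop:core}, and afterwards any uncolored vertex has a legal color. The game therefore ends with all vertices colored.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $l\ge k$. If $l=k$ or $l>L$, Maker wins on $G_{k,L}$ by Proposition~\ref{prop:maker}. If $k<l\le L$, Breaker has a winning strategy by Proposition~\ref{prop:breaker}, so Maker has none.
\end{proof}

\begin{remark}\label{rem:pass}
Theorem~\ref{thm:main} remains true if Breaker is allowed to pass at any of his turns. For $k<l\le L$ he need not use this right. For $l=k$ and $l>L$, Maker answers a pass by (R4); Section~\ref{sec:core} already allows passes, so the proof of Proposition~\ref{prop:maker} applies without change, and the play is finite because Maker colors a vertex at each of her turns. In particular, Maker's wins do not depend on Breaker being forced to move, and the failure of monotonicity is not a parity effect.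
\end{remark}

\begin{thebibliography}{1}

\bibitem{Hollom}
Lawrence Hollom, \emph{A note on monotonicity in Maker-Breaker graph colouring games}, arXiv:2308.03528 (2023).

\end{thebibliography}
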